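\title{A solvable group of type $FP_2$ that is not finitely presented}

\begin{abstract}
We construct a solvable group of derived length $3$ that is of type $FP_2$ but not finitely presented. By a theorem of Bieri and Strebel there is no such group of derived length at most $2$, and direct products with nilpotent groups give examples of every derived length $d\ge 3$. The group has the form $(A_1\times A_2)\rtimes\Delta$ with $A_1,A_2$ elementary abelian of distinct prime exponents and both $A_i\rtimes\Delta$ finitely presented. The relations saying that $A_1$ commutes with $A_2$ follow from a single one up to a perfect group, by an argument with characters, but they do not follow from finitely many, by an argument with a non-positively curved $2$-complex.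
\end{abstract}

\section{Introduction}\label{sec:intro}

A group $G$ is \emph{of type $FP_m$} if the trivial module $\mathbb Z$ has a projective resolution over $\mathbb ZG$ whose modules are finitely generated in dimensions at most $m$. A group is of type $FP_1$ if and only if it is finitely generated. To see what $FP_2$ measures, let $F$ be free on $x_1,\dots,x_n$ and let $F\to G$ be a surjection with kernel $R$. The Cayley graph of $G$ has fundamental group $R$, so its cellular chain complex gives an exact sequence of $\mathbb ZG$-modules
\begin{equation}\label{eq:relmod}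
0\to R^{ab}\to \mathbb ZG^{\,n}\to\mathbb ZG\to\mathbb Z\to 0,
\end{equation}
where $G$ acts on $R^{ab}=R/[R,R]$ by conjugation. If the module $R^{ab}$ is finitely generated, then \eqref{eq:relmod} extends to a resolution showing that $G$ is of type $FP_2$, and the converse holds by Schanuel's lemma. The group $G$ is finitely presented if $R$ is the normal closure of a finite set. So every finitely presented group is of type $FP_2$, and $FP_2$ asks only that finitely many relations suffice \emph{modulo $[R,R]$}. The difference is a perfect group, that is, a group $N$ with $N=[N,N]$.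

\begin{lemma}\label{lem:perfectFP2}
A group $G$ is of type $FP_2$ if and only if $G\cong H/N$ with $H$ finitely presented and $N$ perfect.
\end{lemma}

\begin{proof}
Let $G=H/N$ as stated. Take a surjection $F\to H$ from a free group of finite rank, and let $R_H\le R$ be the kernels of $F\to H$ and $F\to G$. Since $R/R_H\cong N$ is perfect, $R=R_H[R,R]$. So the module $R^{ab}$ is generated by the images of finitely many normal generators of $R_H$, and $G$ is of type $FP_2$. Conversely, if $R^{ab}$ is generated by the images of $r_1,\dots,r_k\in R$, let $R_0$ be their normal closure in $F$. Then $R=R_0[R,R]$, so $H=F/R_0$ and $N=R/R_0$ have the required properties.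
\end{proof}

The two properties are not equivalent in general: certain subgroups of right-angled Artin groups, the Bestvina--Brady groups, are of type $FP_2$ but not finitely presented. For metabelian groups they are equivalent, by a theorem of Bieri and Strebel \cite{BS}. This leads to the following question, posed in \cite{KM}.

\begin{quote}
\emph{Is every solvable group of type $FP_2$ finitely presented?}
\end{quote}

One would guess that the answer is yes: it is so in derived length at most $2$, and a solvable group has no nontrivial perfect subgroup. But the perfect group of Lemma~\ref{lem:perfectFP2} lies in $H$, and $H$ need not be solvable. The answer is no.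

\begin{theorem}\label{thm:A}
There is a solvable group $G$ of derived length $3$ that is of type $FP_2$ but not finitely presented. It has the form $G=(A_1\times A_2)\rtimes\Delta$, where $\Delta$ is finitely presented metabelian, $A_1$ and $A_2$ are elementary abelian groups of distinct prime exponents $p_1,p_2$, and both groups $A_i\rtimes\Delta$ are finitely presented.
\end{theorem}

\begin{theorem}\label{thm:B}
For $d\ge1$, the statement ``every solvable group of derived length $d$ and type $FP_2$ is finitely presented'' is true if and only if $d\le 2$.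
\end{theorem}

The form of $G$ isolates the problem. If $G_i=A_i\rtimes\Delta$ is finitely presented for $i=1,2$, then so is $\widetilde H=G_1*_\Delta G_2=(A_1*A_2)\rtimes\Delta$, and $G$ arises from $\widetilde H$ by imposing the relations $[a,b]=1$ for $a\in A_1$, $b\in A_2$. We must arrange that one of these relations implies all the others up to a perfect group, while no finite set of them implies all the others. Section~\ref{sec:free} gives a criterion for each property and an example with finite $A_i$ in which both criteria apply. Section~\ref{sec:quad} builds such an example that is a single orbit of a group, and Section~\ref{sec:group} defines $G$. Section~\ref{sec:relations} applies the two criteria, Section~\ref{sec:fp} shows that $G_1$ and $G_2$ are finitely presented, and Section~\ref{sec:proofs} proves the theorems.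

\section{Finite presentations}\label{sec:prelim}

We write $[a,b]=aba^{-1}b^{-1}$, and $[X,Y]=1$ means that the subsets $X,Y$ commute elementwise. The normal closure of a set is written $\langle\!\langle\ \rangle\!\rangle$. Abelian subgroups are often written additively, and an abelian group of prime exponent $p$ is regarded as a vector space over $\mathbb F_p$. We use the following standard facts.

\begin{lemma}\label{lem:fpfacts}
\begin{enumerate}
\item[(a)] If $\Gamma$ is finitely generated and $\Gamma/K$ is finitely presented, then $K$ is the normal closure of a finite set, which can be chosen inside any given set whose normal closure is $K$.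
\item[(b)] An extension of a finitely presented group by a finitely presented group is finitely presented, and so is an amalgamated product of two finitely presented groups over a finitely generated subgroup.
\item[(c)] A retract of a finitely presented group is finitely presented.
\item[(d)] Let $L=\Lambda\rtimes\langle z\rangle$ with $z$ of infinite order, and let $\Gamma\le\Lambda$ satisfy $z^{-1}\Gamma z\le\Gamma$ and $\bigcup_{n\ge0}z^n\Gamma z^{-n}=\Lambda$. If $\Gamma$ is finitely presented, then so is $L$.
\end{enumerate}
\end{lemma}

For (c), the kernel of a retraction $r$ is the normal closure of the elements $x^{-1}r(x)$ with $x$ in a generating set. For (d), put $\theta(g)=z^{-1}gz$ and consider the ascending HNN extension $\langle\Gamma,z\mid z^{-1}gz=\theta(g)\rangle$, which needs the new relations only for generators $g$ of $\Gamma$. It maps onto $L$. Each of its elements has the form $z^agz^{-b}$ with $a,b\ge0$ and $g\in\Gamma$, and such an element is trivial in $L$ only if $a=b$ and $g=1$. So the map is an isomorphism.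

Let $Q$ be a finitely generated abelian group. For a homomorphism $\nu:Q\to\mathbb R$ let $Q_\nu$ be the monoid $\{q\in Q:\nu(q)\ge0\}$. A $\mathbb ZQ$-module $A$ is \emph{tame} if for every nonzero $\nu$ it is finitely generated over $\mathbb ZQ_\nu$ or over $\mathbb ZQ_{-\nu}$.

\begin{theorem}[Bieri--Strebel \cite{BS}]\label{thm:BS}
Let $\Gamma$ be a finitely generated group and $A$ an abelian normal subgroup with $Q=\Gamma/A$ abelian. Then $\Gamma$ is finitely presented if and only if $A$ is tame. Moreover, a metabelian group is of type $FP_2$ if and only if it is finitely presented.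
\end{theorem}

For example, $\mathbb Z[t,t^{-1}]$ is finitely generated neither over $\mathbb Z[t]$ nor over $\mathbb Z[t^{-1}]$, so the two-generator group $\mathbb Z[t,t^{-1}]\rtimes\langle t\rangle$ is neither finitely presented nor of type $FP_2$.

\section{Commutation relations in a free product}\label{sec:free}

Let $A_1,A_2$ be groups and $C=\ker(A_1*A_2\to A_1\times A_2)$. For $a,a'\in A_1$ and $b,b'\in A_2$, expanding both sides gives
\begin{equation}\label{eq:comm}
[a'a,b]=a'[a,b]a'^{-1}\,[a',b],\qquad [a,b'b]=[a,b']\;b'[a,b]b'^{-1}.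
\end{equation}
Hence the subgroup generated by the commutators $[a,b]$ is normal, and so it equals $C$. For a set of pairs $S\subset A_1\times A_2$ put
\[
K(S)=(A_1*A_2)/\langle\!\langle [a,b]:(a,b)\in S\rangle\!\rangle,\qquad N(S)=\ker\bigl(K(S)\to A_1\times A_2\bigr).
\]
We want $S$ large enough for $N(S)$ to be perfect and sparse enough for $N(S)$ to be nontrivial.

\subsection{When the kernel is perfect}

Let $A_i$ be elementary abelian of prime exponent $p_i$. Consider the condition
\begin{enumerate}
\item[(P)] for all nonzero $\chi_1\in\mathrm{Hom}(A_1,\mathbb F_{p_1})$ and $\chi_2\in\mathrm{Hom}(A_2,\mathbb F_{p_2})$ there is $(a,b)\in S$ with $\chi_1(a)\ne0$ and $\chi_2(b)\ne0$.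
\end{enumerate}
It is necessary for $N(S)$ to be perfect. Indeed, if $\chi_1,\chi_2$ violate it, they induce a surjection $K(S)\to\mathbb Z/p_1*\mathbb Z/p_2$, which maps $N(S)$ onto the kernel of $\mathbb Z/p_1*\mathbb Z/p_2\to\mathbb Z/p_1\times\mathbb Z/p_2$, a nontrivial free group. For distinct primes the condition is also sufficient.

\begin{proposition}\label{prop:perfect}
Let $A_1,A_2$ be elementary abelian of prime exponents $p_1\ne p_2$. If $S\subset A_1\times A_2$ satisfies \emph{(P)}, then $N(S)$ is perfect.
\end{proposition}

\begin{proof}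
We write $A_1$ and $A_2$ multiplicatively.

\emph{Reduction to an ideal.} Let $\Lambda=\mathbb Z[A_1\times A_2]=\mathbb ZA_1\otimes\mathbb ZA_2$; it acts on $C^{ab}$ by conjugation. Since $1$ and the elements $a-1$ $(a\ne1)$ form a basis of $\mathbb ZA_1$, and the same holds for $A_2$, the products $(a-1)(b-1)$ with $a\ne1\ne b$ are part of a $\mathbb Z$-basis of $\Lambda$. Let $I$ be their span, and let $c:I\to C^{ab}$ be the additive map sending $(a-1)(b-1)$ to the class of $[a,b]$. This formula also holds if $a=1$ or $b=1$, and $c$ is onto. Now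
\[
a'(a-1)(b-1)=(a'a-1)(b-1)-(a'-1)(b-1),
\]
and symmetrically for $b'$. So $I$ is an ideal, and \eqref{eq:comm} says that $c$ is $\Lambda$-linear. The group $N(S)^{ab}$ is the quotient of $C^{ab}$ by the submodule generated by the classes of the $[a,b]$ with $(a,b)\in S$. This submodule is $c(J)$, where $J\subset I$ is the ideal of $\Lambda$ generated by the $(a-1)(b-1)$ with $(a,b)\in S$. It suffices to show that $J$ contains $e=(a-1)(b-1)$ for all $1\ne a\in A_1$ and $1\ne b\in A_2$. Fix such $a,b$.

\emph{Reduction to finite groups.} The space $\mathrm{Hom}(A_i,\mathbb F_{p_i})$ is closed in the product $\mathbb F_{p_i}^{A_i}$, hence compact. So the set $\Omega$ of pairs $(\chi_1,\chi_2)$ with $\chi_1(a)\ne0\ne\chi_2(b)$ is compact. By (P) it is covered by the open sets $\{\chi_1(a')\ne0\ne\chi_2(b')\}$ with $(a',b')\in S$. Choose $(a_1,b_1),\dots,(a_r,b_r)\in S$ giving a finite subcover. Let $P_1=\langle a,a_1,\dots,a_r\rangle$, $P_2=\langle b,b_1,\dots,b_r\rangle$, $R=\mathbb Z[P_1\times P_2]$ and $J'=\sum_jR(a_j-1)(b_j-1)\subset J$. If $e\in J'_{\mathfrak m}$ in the localization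 $R_{\mathfrak m}$ for every maximal ideal $\mathfrak m$ of $R$, then the ideal $\{y\in R:ye\in J'\}$ lies in no maximal ideal, so $e\in J'$.

\emph{The local computation.} Fix $\mathfrak m$, let $k=R/\mathfrak m$ have characteristic $q$, and let $\theta_i:P_i\to k^\times$ be the induced homomorphisms. If $\theta_i\ne1$, its image is the group of $p_i$-th roots of unity in $k$; identify this group with $\mathbb F_{p_i}$ and extend $\theta_i$ to a linear functional $\chi_i$ on $A_i$. There are three cases.

\emph{Case 1: $\theta_1(a)=1$ and $q\ne p_1$, or $\theta_2(b)=1$ and $q\ne p_2$.} In the first situation $(a-1)(1+a+\dots+a^{p_1-1})=0$, and the second factor is congruent to $p_1\not\equiv0$ modulo $\mathfrak m$, so it is a unit of $R_{\mathfrak m}$. Thus $a-1=0$ and $e=0$ in $R_{\mathfrak m}$. The second situation is symmetric.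

\emph{Case 2: $\theta_1(a)\ne1\ne\theta_2(b)$.} Then $(\chi_1,\chi_2)\in\Omega$, so $\theta_1(a_j)\ne1\ne\theta_2(b_j)$ for some $j$. The element $(a_j-1)(b_j-1)$ is a unit of $R_{\mathfrak m}$, and $J'_{\mathfrak m}=R_{\mathfrak m}$.

\emph{Case 3: neither of these.} By symmetry let $\theta_1(a)=1$. As Case 1 is excluded, $q=p_1$. Then $q\ne p_2$, because the primes are distinct, and so $\theta_2(b)\ne1$, again because Case 1 is excluded. In characteristic $p_1$ the map $\theta_1$ is trivial and carries no information; the following argument replaces it. Let $T=\{j:\theta_2(b_j)\ne1\}$. For $j\in T$ the element $b_j-1$ is a unit of $R_{\mathfrak m}$, so $a_j-1\in J'_{\mathfrak m}$. Suppose $a\notin\langle a_j:j\in T\rangle$. Then some functional $\chi$ on $A_1$ vanishes on all $a_j$ with $j\in T$ and has $\chi(a)\ne0$. The pair $(\chi,\chi_2)$ lies in $\Omega$, so $\chi(a_j)\ne0\ne\chi_2(b_j)$ for some $j$; this $j$ lies in $T$, a contradiction. Hence $a$ is a product of elements $a_j$ with $j\in T$, and the identity $yy'-1=y(y'-1)+(y-1)$ gives $a-1\in\sum_{j\in T}R(a_j-1)$. So $e\in J'_{\mathfrak m}$.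
\end{proof}

\subsection{When the kernel is nontrivial}

A perfect $N(S)$ has no nontrivial abelian or solvable quotient, so a different tool is needed to show that it is nontrivial. We let $K(S)$ act on a CAT(0) space. Recall that the \emph{link} of a vertex $y$ in a piecewise Euclidean $2$-complex is the metric graph with a vertex for each edge at $y$ and an edge for each corner of a $2$-cell at $y$, of length equal to the angle of the corner. We use three facts from \cite{BH}. A finite piecewise Euclidean $2$-complex is non-positively curved if every injective loop in every vertex link has length at least $2\pi$ (II.5.2, II.5.6). The universal cover of a complete connected non-positively curved space is CAT(0) (Cartan--Hadamard, II.4.1). A finite group of isometries of a complete CAT(0) space fixes a point (II.2.8).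

\begin{proposition}\label{prop:cat}
Let $E_i$ be a finite-dimensional vector space over $\mathbb F_{p_i}$ $(i=1,2)$, and let $(u_f,w_f)\in E_1\times E_2$ be pairs indexed by a finite set $\Phi$ with $|\Phi|\ge3$. Suppose that for distinct $f_1,f_2,f_3$ the vectors $u_{f_1},u_{f_2},u_{f_3}$ are linearly independent, and so are $w_{f_1},w_{f_2},w_{f_3}$. Then the images of $E_1$ and $E_2$ in $K=(E_1*E_2)/\langle\!\langle[u_f,w_f]:f\in\Phi\rangle\!\rangle$ do not commute.
\end{proposition}

\begin{proof}
Since $|\Phi|\ge3$, any two of the $u_f$ are independent as well, and the same holds for the $w_f$. The plan is to build a non-positively curved complex on which $E_1\times E_2$ acts without a global fixed point, and to lift the action to an action of $K$ on the universal cover.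

\emph{The complex.} Let $\mathcal Y$ be the simplicial $2$-complex with vertex set
\[
E_1\ \sqcup\ E_2\ \sqcup\ \{(f,X,Y): f\in\Phi,\ X\in E_1/\langle u_f\rangle,\ Y\in E_2/\langle w_f\rangle\}
\]
whose maximal simplices are the triangles $\{(f,X,Y),x,y\}$ with $x\in X$ and $y\in Y$. We speak of vertices of types $x$, $y$ and $c$. The complex is finite, and it is connected because every $x\in E_1$ is joined to every $y\in E_2$. Make each triangle Euclidean with two sides of length $1$ meeting at a right angle at the vertex of type $c$; the other two angles are $\pi/4$.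

\emph{Links.} The link of $c=(f,X,Y)$ is the complete bipartite graph on $X\sqcup Y$ with edges of length $\pi/2$. Its injective loops have at least $4$ edges, hence length at least $2\pi$. The neighbors of $x\in E_1$ are all points $y\in E_2$ and the vertices $(f,x+\langle u_f\rangle,Y)$, which we identify with the lines $(f,Y)$, $Y\in E_2/\langle w_f\rangle$. The link of $x$ is the incidence graph of these points and lines, with edges of length $\pi/4$. An injective loop has $2n$ edges with $n\ge2$ and passes through distinct points $y_1,\dots,y_n$ and distinct lines $(f_j,Y_j)$ with $y_j,y_{j+1}\in Y_j$ (indices modulo $n$). The differences $y_{j+1}-y_j$ are nonzero multiples of $w_{f_j}$ with sum $0$. Also $f_j\ne f_{j+1}$, since two lines with the same $f$ through a common point coincide. If $n\le3$, this makes $f_1,\dots,f_n$ distinct, and the relation contradicts independence. So $n\ge4$, and the length is at least $8\cdot\pi/4=2\pi$. The link of $y\in E_2$ is treated in the same way with the $u_f$. Therefore the universal cover $\widetilde{\mathcal Y}$ is a CAT(0) space, complete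 because $\mathcal Y$ is compact.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw[thick] (-2,0) -- (2,0) -- (0,2) -- cycle;
\draw[thick] (-2,0) -- (0,-2) -- (2,0);
\draw (-0.2,1.8) -- (0,1.6) -- (0.2,1.8);
\draw (-0.2,-1.8) -- (0,-1.6) -- (0.2,-1.8);
\fill (-2,0) circle (2pt) node[left] {$x_0:\ E_2$};
\fill (2,0) circle (2pt) node[right] {$y_0:\ E_1$};
\fill (0,2) circle (2pt) node[above] {$c_f:\ \langle u_f\rangle\times\langle w_f\rangle$};
\fill (0,-2) circle (2pt) node[below] {$c_{g}:\ \langle u_g\rangle\times\langle w_g\rangle$};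
\node at (-1.5,1.2) {$\langle w_f\rangle$};
\node at (1.5,1.2) {$\langle u_f\rangle$};
\node at (-1.5,-1.2) {$\langle w_g\rangle$};
\node at (1.5,-1.2) {$\langle u_g\rangle$};
\node at (0,0.25) {$1$};
\end{tikzpicture}
\caption{Two of the $|\Phi|$ right isosceles triangles of $\mathcal Y$ that contain the edge $x_0y_0$, one for each index $f\in\Phi$. Vertices and edges are labeled by their stabilizers in $E_1\times E_2$. Every triangle of $\mathcal Y$ is a translate of exactly one of these $|\Phi|$ triangles.}
\label{fig:book}
\end{figure}

\emph{The action.} Let $(a,b)\in E_1\times E_2$ act by $x\mapsto x+a$, $y\mapsto y+b$, $(f,X,Y)\mapsto(f,X+a,Y+b)$. The action is faithful, isometric and type-preserving. The stabilizers of vertices of types $x,y,c$ are $E_2$, $E_1$ and $\langle u_f\rangle\times\langle w_f\rangle$ (Figure~\ref{fig:book}), and these are proper subgroups because $\dim E_i\ge3$. A group fixing a point of $\mathcal Y$ preserves the open simplex containing it and, since types are preserved, fixes the vertices of that simplex. So $E_1\times E_2$ fixes no point of $\mathcal Y$.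

\emph{Lifting.} Let $K'$ be the group of all lifts to $\widetilde{\mathcal Y}$ of elements of $E_1\times E_2$. The kernel of $K'\to E_1\times E_2$ is the group of deck transformations, which acts freely. Let $x_0=0\in E_1$ and $y_0=0\in E_2$, and lift the edge $x_0y_0$ to an edge $\tilde x_0\tilde y_0$. Each element of $E_1=\mathrm{Stab}(y_0)$ has a unique lift fixing $\tilde y_0$, and these lifts form a subgroup $\widetilde E_1\cong E_1$. The lifts of elements of $E_2=\mathrm{Stab}(x_0)$ fixing $\tilde x_0$ form $\widetilde E_2\cong E_2$. For $f\in\Phi$ put $c_f=(f,\langle u_f\rangle,\langle w_f\rangle)$. The triangle $\{c_f,x_0,y_0\}$ lifts to a unique triangle containing $\tilde x_0\tilde y_0$, with third vertex $\tilde c_f$. The element $u_f$ fixes the edge $y_0c_f$ pointwise, so its lift $\tilde u_f\in\widetilde E_1$ maps the edge $\tilde y_0\tilde c_f$ to a lift of $y_0c_f$ starting at $\tilde y_0$. By uniqueness of path lifting, $\tilde u_f$ fixes $\tilde c_f$. The same argument with the edge $x_0c_f$ shows that the lift $\tilde w_f\in\widetilde E_2$ of $w_f$ fixes $\tilde c_f$.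 The stabilizer of $\tilde c_f$ in $K'$ embeds in the abelian group $\mathrm{Stab}(c_f)$, so $[\tilde u_f,\tilde w_f]=1$. This gives a homomorphism $K\to K'$ taking $E_i$ onto $\widetilde E_i$.

If $E_1$ and $E_2$ commuted in $K$, then $\widetilde E_1\widetilde E_2$ would be a finite subgroup of $K'$ mapping onto $E_1\times E_2$. It would fix a point of $\widetilde{\mathcal Y}$, whose image in $\mathcal Y$ would be fixed by $E_1\times E_2$, a contradiction.
\end{proof}

\begin{example}[five points on a conic]\label{ex:five}
Condition (P) says that for any hyperplanes $H_1\subset E_1$ and $H_2\subset E_2$ some $f$ has $u_f\notin H_1$ and $w_f\notin H_2$. Independent triples require $\dim E_i\ge3$, so try dimension $3$. Let $E_1=\mathbb F_5^3$, $E_2=\mathbb F_7^3$, $\Phi=\{0,1,2,3,4\}$, and let $u_f$ and $w_f$ be the reductions of $(1,f,f^2)$. Any three of the $u_f$, and any three of the $w_f$, have a nonzero Vandermonde determinant. Hence a plane $H_1$ contains at most two of the $u_f$, a plane $H_2$ contains at most two of the $w_f$, and at most four of the five indices are excluded.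 Both propositions apply: with five commutation relations, the kernel of $K\to\mathbb F_5^3\times\mathbb F_7^3$ is perfect and nontrivial. With only the indices $0,\dots,3$, condition (P) fails for $H_1=\langle u_0,u_1\rangle$ and $H_2=\langle w_2,w_3\rangle$.

The primes must be distinct. If $E_1,E_2$ are vector spaces over the same field $\mathbb F_p$, consider the group $E_1\times E_2\times(E_1\otimes E_2)$ with product $(a,b,c)(a',b',c')=(a+a',b+b',c+c'+a\otimes b')$. It contains $E_1$ and $E_2$, and $[a,b]$ is the central element $a\otimes b$. So $N(S)$ maps onto $(E_1\otimes E_2)/\langle a\otimes b:(a,b)\in S\rangle$, which for the five pairs above, both taken over $\mathbb F_7$, has dimension at least $9-5$.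
\end{example}

\section{Exponentials of quadratic polynomials}\label{sec:quad}

In the group $(A_1*A_2)\rtimes\Delta$ one relation $[a_0,b_0]=1$ imposes the relations for the whole orbit of the pair $(a_0,b_0)$. So we need a configuration like Example~\ref{ex:five} that is an orbit of one group acting on vector spaces in two different characteristics. Take a third prime $\ell$ dividing $p_1-1$ and $p_2-1$, and primitive $\ell$-th roots of unity $\omega_i\in\mathbb F_{p_i}$. An additive group $\Phi$ of $\mathbb F_\ell$-valued functions on a set acts on $\mathbb F_{p_i}$-valued functions by $f\cdot\varphi=\omega_i^f\varphi$, and the orbit of the pair of constant functions $(1,1)$ is $\{(\omega_1^f,\omega_2^f):f\in\Phi\}$.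

Which $\Phi$ should one take, say on the set $\mathbb F_\ell$? Linear functions are too few for (P). The functional $\varphi\mapsto\sum_\tau\varphi(\tau)$ is nonzero on $\omega_1^{e\tau}$ only for $e=0$, while $\varphi\mapsto\sum_\tau\varphi(\tau)\omega_2^{-\tau}$ is nonzero on $\omega_2^{e\tau}$ only for $e=1$. Arbitrary functions are too many for Proposition~\ref{prop:cat}: if $\delta$ is the indicator function of a point, then $1,\omega^{\delta},\omega^{2\delta}$ lie in a plane. Quadratic polynomials satisfy both conditions, once the primes are chosen well.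

\begin{lemma}\label{lem:CP}
Let $\ell\ge5$ be prime. There are distinct primes $p_1,p_2\equiv1\pmod\ell$ and primitive $\ell$-th roots of unity $\omega_i\in\mathbb F_{p_i}$ such that every minor of the matrix $(\omega_i^{jk})_{j,k\in\mathbb F_\ell}$ is nonzero in $\mathbb F_{p_i}$.
\end{lemma}

\begin{proof}
Let $\zeta=e^{2\pi\sqrt{-1}/\ell}$. By a theorem of Chebotar\"ev (see \cite{SL,Tao}), all minors of $(\zeta^{jk})_{0\le j,k<\ell}$ are nonzero. So their product $y\in\mathbb Z[\zeta]$ has nonzero norm $n\in\mathbb Z$, and $n\in y\mathbb Z[\zeta]$. By Dirichlet's theorem there are distinct primes $p_1,p_2\equiv1\pmod\ell$ not dividing $n$. Let $\omega_i\in\mathbb F_{p_i}$ be a primitive $\ell$-th root of unity. It is a root of the cyclotomic polynomial, so $\zeta\mapsto\omega_i$ defines a ring homomorphism $\mathbb Z[\zeta]\to\mathbb F_{p_i}$. If it killed a minor, it would kill $y$ and hence $n$.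
\end{proof}

Fix such $\ell,p_i,\omega_i$ for the rest of the paper. Since $\ell$ is invertible in $\mathbb F_{p_i}$, finite Fourier analysis works over $\mathbb F_{p_i}$. If $D$ is a finite $\mathbb F_\ell$-vector space with dual $D^*$, then $\sum_{m\in D}\omega_i^{\xi(m)}$ equals $|D|\ne0$ for $\xi=0$ and $0$ for $0\ne\xi\in D^*$; we call this \emph{orthogonality}. It implies that the functions $\xi\mapsto\omega_i^{\xi(m)}$, $m\in D$, form a basis of the space of functions $D^*\to\mathbb F_{p_i}$.

Let $\Phi_d$ be the group of polynomials of degree at most $2$ without constant term in $d$ variables over $\mathbb F_\ell$, regarded as functions on $\mathbb F_\ell^d$. Put $\Phi=\Phi_1=\{c\tau^2+e\tau\}$; as $2<\ell$, a nonzero element of $\Phi$ is a nonzero function. Let $E_i$ be the space of functions $\mathbb F_\ell\to\mathbb F_{p_i}$, and put $u_f=\omega_1^f\in E_1$ and $w_f=\omega_2^f\in E_2$ for $f\in\Phi$. The $u_f$ with $f$ linear span $E_1$, and the $w_f$ with $f$ linear span $E_2$.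

\begin{lemma}\label{lem:indep}
For distinct $f_1,f_2,f_3\in\Phi$ the functions $u_{f_1},u_{f_2},u_{f_3}$ are linearly independent, and so are $w_{f_1},w_{f_2},w_{f_3}$.
\end{lemma}

\begin{proof}
Let $\omega=\omega_1$ or $\omega_2$. Dividing a linear relation by $\omega^{f_1}$, we get $\alpha+\beta\omega^{g}+\gamma\omega^{k}=0$ with coefficients not all zero, where $g=f_2-f_1$ and $k=f_3-f_1$. The functions $g$, $k$, $g-k$ are nonzero and vanish at $0$, so they are not constant. A relation with exactly two nonzero coefficients would make one of them constant, and one with a single nonzero coefficient is impossible. So $\alpha,\beta,\gamma\ne0$, and therefore $g(\tau)=g(\tau')$ if and only if $k(\tau)=k(\tau')$.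

We claim that $k=rg$ for some $r\in\mathbb F_\ell$. Write $g=c\tau^2+e\tau$ and $k=c'\tau^2+e'\tau$. If $c=c'=0$, both are nonzero linear functions and the claim holds. Otherwise one of them has degree $2$; as both are nonzero, we may exchange them and assume $c\ne0$. Put $a=-e/c$. For any $h=c''\tau^2+e''\tau$ we have $h(\tau)-h(a-\tau)=(c''a+e'')(2\tau-a)$. This vanishes identically for $h=g$, hence for $h=k$, and so $c'a+e'=0$, that is, $k=(c'/c)g$.

Here $r\ne0,1$. Each value of $g$ is taken at most twice, so $g$ takes at least $(\ell+1)/2\ge3$ values $j$, and $\alpha+\beta\omega^j+\gamma\omega^{rj}=0$ for each of them. Then the minor of $(\omega^{jk})$ with three such rows and the columns $0,1,r$ vanishes, contrary to Lemma~\ref{lem:CP}.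
\end{proof}

\begin{lemma}\label{lem:nonvanish}
Let $d\ge0$ and let $\mu_i:\mathbb F_\ell^d\to\mathbb F_{p_i}$ $(i=1,2)$ be nonzero functions. There is $f\in\Phi_d$ with $\sum_\xi\omega_i^{f(\xi)}\mu_i(\xi)\ne0$ for both $i$.
\end{lemma}

\begin{proof}
For $d=0$ take $f=0$.

\emph{The case $d=1$.} The idea is that a sum over $\tau$ with exponent $c(\tau-a)^2$ is a Fourier transform, in the variable $c$, of a function supported on the squares. By Lemma~\ref{lem:CP} such a transform vanishes for fewer than half of all $c$, provided the function is nonzero; the center $a$ and a linear term $e\tau$ are chosen to ensure this. Let $J\subset\mathbb F_\ell$ be the set of squares, including $0$, so $|J|=(\ell+1)/2$. Choose $a$ with $\mu_1(a)\ne0$. For $e\in\mathbb F_\ell$ and $j\in J$ put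
\[
n_i^{e}(j)=\sum_{(\tau-a)^2=j}\mu_i(\tau)\,\omega_i^{e\tau}.
\]
Then $n_1^e(0)=\mu_1(a)\omega_1^{ea}\ne0$ for all $e$. Choose $\delta$ with $\mu_2(a+\delta)\ne0$. If $\delta=0$, then $n_2^e(0)\ne0$ for all $e$. If $\delta\ne0$, then
\[
n_2^e(\delta^2)=\omega_2^{e(a-\delta)}\bigl(\mu_2(a+\delta)\,\omega_2^{2\delta e}+\mu_2(a-\delta)\bigr)
\]
vanishes for at most one $e$, because $e\mapsto\omega_2^{2\delta e}$ is injective. Fix $e$ with $n_1^e\ne0\ne n_2^e$. We have
\[
\sum_\tau\omega_i^{c(\tau-a)^2+e\tau}\mu_i(\tau)=\sum_{j\in J}\omega_i^{cj}\,n_i^e(j).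
\]
If this vanished for $|J|$ values of $c$, the nonzero minor with these rows and the columns $J$ would force $n_i^e=0$. So for each $i$ at most $(\ell-1)/2$ values of $c$ are bad, at most $\ell-1$ in total, and some $c$ serves both $i$. Dropping the constant term $ca^2$ changes the sums by nonzero factors, so $f=c\tau^2+(e-2ca)\tau$ works.

\emph{Induction.} Let $d\ge2$ and write points as $(\tau,\xi')\in\mathbb F_\ell\times\mathbb F_\ell^{d-1}$. For $g\in\Phi_d$ put $\mu_i'(\xi')=\sum_\tau\omega_i^{g(\tau,\xi')}\mu_i(\tau,\xi')$. It suffices to find $g$ with $\mu'_1\ne0\ne\mu'_2$: induction then gives $f'\in\Phi_{d-1}$ with $\sum_{\xi'}\omega_i^{f'(\xi')}\mu_i'(\xi')\ne0$ for both $i$, and $f=g+f'$ works. Choose $\xi'_i$ with $\mu_i(\cdot,\xi'_i)\ne0$. If $\xi'_1=\xi'_2$, take for $g$ the polynomial in $\tau$ that the case $d=1$ provides for the functions $\mu_i(\cdot,\xi'_i)$. If $\xi'_1\ne\xi'_2$, choose $e_i\in\mathbb F_\ell$ with $\sum_\tau\omega_i^{e_i\tau}\mu_i(\tau,\xi'_i)\ne0$, which is possible since the functions $\omega_i^{e\tau}$ span $E_i$. There is a linear form $\psi$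 on $\mathbb F_\ell^{d-1}$ with $\psi(\xi'_1-\xi'_2)=e_1-e_2$. With $e=e_1-\psi(\xi'_1)$ and $g=\tau\,(e+\psi(\xi'))$ we get $g(\tau,\xi'_i)=e_i\tau$. In both cases $\mu'_i(\xi'_i)\ne0$ for both $i$.
\end{proof}

\section{The group}\label{sec:group}

By Lemma~\ref{lem:nonvanish}, the $\Phi_d$-orbit of $(1,1)$ satisfies (P). Restriction of functions to a line in $\mathbb F_\ell^d$ maps it onto the configuration $(u_f,w_f)_{f\in\Phi}$, to which Proposition~\ref{prop:cat} applies. A further pair $(\omega_1^{f},\omega_2^{f'})$ has orbit $\{(\omega_1^{g+f},\omega_2^{g+f'})\}$, and this orbit also restricts into the configuration if $f$ and $f'$ vanish on the line. To have such a line for every finite set of pairs, we replace $\mathbb F_\ell^d$ by the dual $W^*$ of an infinite-dimensional space $W$. To keep the group finitely generated, we let a finitely generated abelian group $Q$ act on $W$. This creates the main difficulty: the $Q$-translates of $f$ and $f'$ no longer all vanish on one line. We therefore tensor the function spaces with modules $B_1,B_2$, on which $Q$ acts in such a way that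 every translate not vanishing on the line can be killed in $B_1$ or in $B_2$.

\medskip\noindent\emph{Rings.} For a prime $p\ge5$ let
\[
R_p=\mathbb F_p\bigl[x,(x-1)^{-1},\dots,(x-4)^{-1}\bigr],\qquad R'_p=R_p[x^{-1}].
\]
As $1,\dots,4$ are nonzero modulo $p$, evaluation at $x=0$ is defined on $R_p$, so $x$ is not a unit of $R_p$. Hence the chain $\dots\subset xR_p\subset R_p\subset x^{-1}R_p\subset\cdots$ is strict, with union $R'_p$. Put
\[
B_i=R'_{p_i},\quad B_i^0=R_{p_i}\quad(i=1,2),\qquad W=R'_\ell,\quad W_0=R_\ell .
\]

\medskip\noindent\emph{The group $Q$.} Let $Q=Q_1\times Q_2\times Q_3\times\langle s\rangle\times\langle t\rangle\cong\mathbb Z^{14}$, with $Q_k$ free abelian on $\sigma_{k,1},\dots,\sigma_{k,4}$. The generators act on $B_1,B_2,W$ as multiplication by the following units.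
\[
\begin{array}{c|ccccc}
 &\sigma_{1,j}&\sigma_{2,j}&\sigma_{3,j}&s&t\\ \hline
B_1&x-j&1&1&x&1\\
B_2&1&x-j&1&1&x\\
W&1&1&x-j&x^{-1}&x^{-1}
\end{array}
\]
The groups $Q_k$ preserve $B_1^0,B_2^0,W_0$ and serve finite presentability. The element $s^mt^n$ acts as $x^m,\ x^n,\ x^{-m-n}$, and it enlarges $B_1^0$, $B_2^0$ or $W_0$ when the corresponding exponent is negative. The element $s^{-1}t^2$ enlarges $B_1^0$ and $W_0$, and $t^{-1}s^2$ enlarges $B_2^0$ and $W_0$; with Lemma~\ref{lem:fpfacts}(d) this will be used to present $G_1$ and $G_2$. No element enlarges all three, since the exponents sum to zero, and this is what obstructs a finite presentation of $G$.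

\medskip\noindent\emph{Functions on $W^*$.} Let $W^*=\mathrm{Hom}(W,\mathbb F_\ell)$. For $w\in W$ let $\lambda_w:W^*\to\mathbb F_\ell$ be the function $\xi\mapsto\xi(w)$; it depends linearly on $w$. For a subspace $D\le W$ let $V_D$ be the $\mathbb F_\ell$-space of functions on $W^*$ spanned by all $\lambda_w$ and $\lambda_w\lambda_{w'}$ with $w,w'\in D$. Put $V=V_W$ and $V_0=V_{W_0}$. Elements of $V_D$ factor through the surjective restriction map $W^*\to D^*$, and if $D$ is finite of dimension $d$, a basis of $D$ identifies $D^*$ with $\mathbb F_\ell^d$ and $V_D$ with $\Phi_d$. Let $M_i$ be the space of functions $W^*\to\mathbb F_{p_i}$ that factor through $W^*\to D^*$ for some finite subspace $D$; these are the locally constant functions on the profinite group $W^*$. By orthogonality, $M_i$ is spanned by the functions $\omega_i^{\lambda_w}$, hence by the $\omega_i^v$ with $v\in V$.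

The group $Q$ acts on functions on $W^*$ by $(q\varphi)(\xi)=\varphi(\xi\circ q)$. Then $q\lambda_w=\lambda_{qw}$ and $qV_D=V_{qD}$, so $Q$ preserves $V$ and $M_i$. Let $\Delta=V\rtimes Q$ and $A_i=B_i\otimes_{\mathbb F_{p_i}}M_i$. Since $q(\omega_i^v\varphi)=\omega_i^{qv}(q\varphi)$, the formula
\[
(vq)(b\otimes\varphi)=qb\otimes\omega_i^v\,(q\varphi)\qquad(v\in V,\ q\in Q)
\]
defines an action of $\Delta$ on $A_i$. In particular $(v'q)(b\otimes\omega_i^v)=qb\otimes\omega_i^{v'+qv}$. Put
\[
G_i=A_i\rtimes\Delta,\qquad G=(A_1\times A_2)\rtimes\Delta,\qquad \widetilde H=(A_1*A_2)\rtimes\Delta=G_1*_\Delta G_2 .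
\]
As $A_1\times A_2$, $V$ and $Q$ are abelian, $\Delta$ is metabelian and $G$ is solvable of derived length at most $3$. The kernel of $\widetilde H\to G$ is $C=\ker(A_1*A_2\to A_1\times A_2)$.

\section{The relations between $A_1$ and $A_2$}\label{sec:relations}

For $S_0\subset A_1\times A_2$ let $\Delta S_0=\{(ga,gb):g\in\Delta,\ (a,b)\in S_0\}$. The normal closure in $\widetilde H$ of the $[a,b]$ with $(a,b)\in S_0$ equals the normal closure in $A_1*A_2$ of the $[a,b]$ with $(a,b)\in\Delta S_0$, because the latter is invariant under $\Delta$. Hence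
\begin{equation}\label{eq:kernel}
\ker\bigl(\widetilde H/\langle\!\langle[a,b]:(a,b)\in S_0\rangle\!\rangle\to G\bigr)=N(\Delta S_0).
\end{equation}
Let $a_0=1\otimes1\in A_1$ and $b_0=1\otimes1\in A_2$.

\begin{proposition}\label{prop:oneorbit}
The group $N(\Delta\{(a_0,b_0)\})$ is perfect.
\end{proposition}

\begin{proof}
We verify (P) and apply Proposition~\ref{prop:perfect}. Let $\chi_i\in\mathrm{Hom}(A_i,\mathbb F_{p_i})$ be nonzero. Choose $b_i\in B_i$ such that the functional $\varphi\mapsto\chi_i(b_i\otimes\varphi)$ on $M_i$ is nonzero, and choose a finite $D\le W$ such that both functionals are nonzero on the functions factoring through $D^*$. On these functions they have the form $\varphi\mapsto\sum_{\xi\in D^*}\varphi(\xi)\mu_i(\xi)$ with $\mu_i\ne0$. Lemma~\ref{lem:nonvanish} gives $v\in V_D$ with $\chi_i(b_i\otimes\omega_i^v)\ne0$ for both $i$. So $\beta_i=\chi_i(\,\cdot\otimes\omega_i^v)$ is a nonzero functional on $B_i$.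

The ring $B_1$ is generated by $x^{\pm1}$ and the $(x-j)^{\pm1}$, so it is spanned by the elements $q\cdot1$ with $q\in Q_1\langle s\rangle$, and $B_2$ is spanned by the $q'\cdot1$ with $q'\in Q_2\langle t\rangle$. Choose $q,q'$ with $\beta_1(q1)\ne0\ne\beta_2(q'1)$. The two choices do not interfere, since $q$ acts trivially on $B_2$ and $q'$ on $B_1$: for $g=vqq'$ we get $ga_0=q1\otimes\omega_1^v$ and $gb_0=q'1\otimes\omega_2^v$. Thus $\chi_1(ga_0)\ne0\ne\chi_2(gb_0)$.
\end{proof}

\begin{proposition}\label{prop:notfg}
For every finite set $S_0\subset A_1\times A_2$ the group $N(\Delta S_0)$ is nontrivial.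
\end{proposition}

\begin{proof}
Let $K=(E_1*E_2)/\langle\!\langle[u_f,w_f]:f\in\Phi\rangle\!\rangle$, with $E_i,u_f,w_f,\Phi$ as in Section~\ref{sec:quad}. By Lemma~\ref{lem:indep} and Proposition~\ref{prop:cat}, $E_1$ and $E_2$ do not commute in $K$. We construct surjections $\pi_i:A_i\to E_i$ such that $\pi_1(ga)$ and $\pi_2(gb)$ commute in $K$ for all $g\in\Delta$ and $(a,b)\in S_0$. They induce a homomorphism $K(\Delta S_0)\to K$ taking $A_i$ onto $E_i$. So $A_1$ and $A_2$ do not commute in $K(\Delta S_0)$, which means that $N(\Delta S_0)\ne1$.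

The space $A_i$ is spanned by the elements $b\otimes\omega_i^v$, and $B_i$ and $W$ are ascending unions. So there is $k\ge1$ such that for all $(a,b)\in S_0$, the element $a$ is a sum of elements $b_1\otimes\omega_1^v$ and $b$ is a sum of elements $b_2\otimes\omega_2^v$ with
\[
b_i\in x^{-k}B_i^0,\qquad v\in V_{x^{-k}W_0}.
\]
Since the chains are strict, there are nonzero functionals $\beta_i$ on $B_i$ vanishing on $B_i^0$ and a nonzero $\xi_0\in W^*$ vanishing on $x^{-3k}W_0$. For $v\in V$ let $\bar v$ be the function $\tau\mapsto v(\tau\xi_0)$ on $\mathbb F_\ell$. As $\overline{\lambda_w}=\xi_0(w)\tau$ and $\overline{\lambda_w\lambda_{w'}}=\xi_0(w)\xi_0(w')\tau^2$, the map $v\mapsto\bar v$ is a homomorphism $V\to\Phi$, its image contains all linear polynomials, and it vanishes on $V_{x^{-3k}W_0}$. Define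
\[
\pi_i:A_i\to E_i,\qquad \pi_i(b\otimes\varphi)(\tau)=\beta_i(b)\,\varphi(\tau\xi_0).
\]
Then $\pi_1(b\otimes\omega_1^v)=\beta_1(b)u_{\bar v}$ and $\pi_2(b\otimes\omega_2^v)=\beta_2(b)w_{\bar v}$. Both maps are onto, because $\beta_i\ne0$ and the $u_f$, $w_f$ with $f$ linear span $E_1$, $E_2$.

Let $(a,b)\in S_0$ and $g=v'q$ with $v'\in V$ and $q\in Q_1Q_2Q_3\,s^mt^n$. We may assume $\pi_1(ga)\ne0\ne\pi_2(gb)$. For a summand $b_1\otimes\omega_1^v$ of $a$,
\[
\pi_1\bigl(g(b_1\otimes\omega_1^v)\bigr)=\beta_1(qb_1)\,u_{\overline{v'}+\overline{qv}} .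
\]
So $\beta_1(qb_1)\ne0$ for some summand, and then $qb_1\notin B_1^0$. Now $q$ acts on $B_1$ as $x^m$ times a unit of $B_1^0$, so $qb_1\in x^{m-k}B_1^0$, which forces $m<k$. The same argument in $B_2$, where $q$ acts as $x^n$ times a unit of $B_2^0$, gives $n<k$. On $W$ the element $q$ acts as $x^{-m-n}$ times a unit of $W_0$, and $-m-n-k>-3k$. Hence $q\,x^{-k}W_0=x^{-m-n-k}W_0\subset x^{-3k}W_0$, and $\overline{qv}=0$ for all $v\in V_{x^{-k}W_0}$. Therefore $\pi_1(ga)\in\langle u_{\overline{v'}}\rangle$ and $\pi_2(gb)\in\langle w_{\overline{v'}}\rangle$, and these cyclic groups commute in $K$.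
\end{proof}

\section{Finite presentability of $G_1$ and $G_2$}\label{sec:fp}

\begin{proposition}\label{prop:fp}
The groups $G_1$ and $G_2$ are finitely presented.
\end{proposition}

We first present some metabelian pieces by Theorem~\ref{thm:BS}, then reduce to a subgroup $\Gamma$, and finally show that a finite presentation built from the pieces defines $\Gamma$.

\subsection{The metabelian pieces}

\begin{lemma}\label{lem:meta}
For $p\in\{p_1,p_2\}$ let $\mathbb Z^4=\langle\sigma_1,\dots,\sigma_4\rangle$ act on $R_p$ with $\sigma_j$ acting as $x-j$. Then $R_p$ is a cyclic module, and the groups $R_p\rtimes\mathbb Z^4$, $(R_p\oplus R_p)\rtimes\mathbb Z^4$ and $V_0\rtimes Q_3$ are finitely presented.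
\end{lemma}

\begin{proof}
Identify $Q_3$ with $\mathbb Z^4$ by $\sigma_j=\sigma_{3,j}$, and put $\sigma_\infty=1$. The map sending $w$ to $\lambda_w$ and $w\otimes w'$ to $\lambda_w\lambda_{w'}$ presents $V_0$ as a quotient of $W_0\oplus(W_0\otimes W_0)$, with the diagonal action on the tensor product. We consider the modules $R_p$, $W_0$ and $W_0\otimes W_0$.

\emph{Finite generation.} On $R_p$ and $W_0$, $\sigma_j$ acts as $l_j=x-j$, with $l_\infty=1$. Any two of $l_1,\dots,l_4,l_\infty$ form a basis of $\mathrm{span}(1,x)$, as $1,\dots,4$ are distinct modulo $p$ and $\ell$. The image of the group ring contains $x$ and the $l_j^{-1}$, so these modules are generated by $1$. The ring $W_0\otimes W_0$ is $\mathbb F_\ell[x,x']$ with all $x-j$ and $x'-j$ inverted, and $\sigma_j$ acts as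
\[
n_j=(x-j)(x'-j)=e_2-je_1+j^2,\qquad e_1=x+x',\quad e_2=xx',
\]
with $n_\infty=1$. In the basis $e_2,e_1,1$ we have $n_j=(1,-j,j^2)$ and $n_\infty=(0,0,1)$. Any three of these five vectors are independent: the determinant is, up to sign, a $3\times3$ or a $2\times2$ Vandermonde determinant. So the image of the group ring contains $e_1,e_2$ and the $n_j^{-1}$. Inverting $n_j$ inverts $x-j$ and $x'-j$, so $W_0\otimes W_0=\mathbb F_\ell[x,x'][n_1^{-1},\dots,n_4^{-1}]$. Since $x^2=e_1x-e_2$ and $x'=e_1-x$, the ring $\mathbb F_\ell[x,x']$ is generated by $1,x$ as a module over $\mathbb F_\ell[e_1,e_2]$. Hence $1,x$ generate $W_0\otimes W_0$ over the group ring.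

\emph{A sufficient condition.} Let $A$ be a finitely generated $\mathbb Z[\mathbb Z^4]$-module and $\nu:\mathbb Z^4\to\mathbb R$ a homomorphism. Suppose that $\gamma\in\mathbb Z[\mathbb Z^4]$ acts on $A$ as the identity and $\nu>0$ on the support of $\gamma$. Then the same generators $a$ generate $A$ over the monoid ring of $(\mathbb Z^4)_\nu$, since $qa=\gamma^nqa$ and $\nu\ge0$ on the support of $\gamma^nq$ for large $n$.

\emph{Tameness.} Let $\nu\ne0$ and $\nu_j=\nu(\sigma_j)$ for $j\in\{1,2,3,4,\infty\}$. These five numbers are not all equal, as $\nu_\infty=0$. If the minimum is attained at most twice, at least three of the numbers exceed it. Otherwise the minimum is attained at least three times, and at least three of the numbers lie below the maximum; then replace $\nu$ by $-\nu$. So after a choice of sign depending only on $\nu$ there are an index $m$ and three indices $j$ with $\nu_j>\nu_m$. Write $n_m=\sum c_jn_j$ over these three indices and lift the $c_j$ to integers. Then $\gamma=\sum c_j\sigma_j\sigma_m^{-1}$ acts as the identity on $W_0\otimes W_0$, and $\nu(\sigma_j\sigma_m^{-1})=\nu_j-\nu_m>0$.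 Writing $l_m$ as a combination of $l_j$ for two of the three indices gives such elements $\gamma$ for $W_0$ and for $R_p$. As the sign is the same for all the modules, their finite direct sums and quotients of these are tame. Theorem~\ref{thm:BS} applies.
\end{proof}

The pigeonhole step explains why four linear factors are inverted: among the four numbers $0,0,1,1$ only two lie above the minimum and only two below the maximum.

\subsection{Reduction to $\Gamma$}

Let $i=1$. Let $M^0\subset M_1$ be the span of the $\omega_1^v$ with $v\in V_0$, and let $A^0=B_1^0\otimes M^0$. The groups $Q_1,Q_2,Q_3$ preserve $V_0$ and $A^0$; put $\Gamma^0=(A^0\rtimes V_0)\rtimes(Q_1\times Q_2\times Q_3)$. The element $z=s^{-1}t^2$ acts as $x^{-1}$ on $B_1$ and on $W$. So $z^nV_0=V_{x^{-n}W_0}$, and $z^nA^0$ is spanned by the $b\otimes\omega_1^v$ with $b\in x^{-n}B_1^0$ and $v\in z^nV_0$. These are ascending chains with unions $V$ and $A_1$. By Lemma~\ref{lem:fpfacts}(d), $L=(A_1\rtimes V)\rtimes(Q_1Q_2Q_3\times\langle z\rangle)$ is finitely presented if $\Gamma^0$ is. Since $z,t$ is a basis of $\langle s,t\rangle$,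 the subgroup $L$ is normal in $G_1$ with infinite cyclic quotient, so $G_1$ is finitely presented if $L$ is. Finally $Q_2$ acts trivially on $B_1$ and $W$, so it is a direct factor of $\Gamma^0$. It remains to show that
\[
\Gamma=(A^0\rtimes V_0)\rtimes(Q_1\times Q_3)
\]
is finitely presented. For $i=2$ exchange the roles of $Q_1,Q_2$ and of $s,t$; the element $t^{-1}s^2$ acts as $x^{-1}$ on $B_2$ and on $W$.

\subsection{A finite presentation}

Write $p=p_1$, $\omega=\omega_1$, $B=R_p$, $\sigma_j=\sigma_{3,j}$, $h=x-1\in W_0$ and $D_n=\mathrm{span}(1,h,\dots,h^n)\le W_0$. Then $\sigma_1$ and $\sigma_2$ act on $W_0$ as $h$ and $h-1$.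

The group $\Gamma$ is generated by $B\otimes1$, $Q_1$, $V_0$ and $Q_3$, because the conjugate of $b\otimes1$ by $v$ is $b\otimes\omega^v$. Two infinite families of relations have to be deduced from finitely many: the conjugates of $B$ commute, and the functions $\omega^v$ satisfy linear relations. The second family comes from the Fourier expansion of the exponential of a product. For $y,y'\in\mathbb F_\ell$,
\begin{equation}\label{eq:fourier}
\ell^{-1}\sum_{\alpha,\beta\in\mathbb F_\ell}\omega^{-\alpha\beta+\alpha y+\beta y'}=\sum_\beta\omega^{\beta y'}\Bigl(\ell^{-1}\sum_\alpha\omega^{\alpha(y-\beta)}\Bigr)=\omega^{yy'} .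
\end{equation}
We impose both families only for the plane $D_1$.

Let $\Pi$ be the quotient of the free product of $B\rtimes Q_1$ and $V_0\rtimes Q_3$ by the relations below. For $b\in B$ and $v\in V_0$ write $b_v=vbv^{-1}$ and $B_v=vBv^{-1}$; the map $b\mapsto b_v$ is additive.
\begin{enumerate}
\item[(R1)] $[Q_1,V_0\rtimes Q_3]=1$.
\item[(R2)] $[B,Q_3]=1$.
\item[(R3)] $[B,B_{\lambda_m}]=1$ for all $m\in D_1$.
\item[(R4)] $\mathrm F(1,1)$ and $\mathrm F(1,h)$, where $\mathrm F(w,w')$ denotes the family of relations
\[
b_{v+\lambda_w\lambda_{w'}}=\sum_{\alpha,\beta\in\mathbb F_\ell}\bigl(\ell^{-1}\omega^{-\alpha\beta}b\bigr)_{v+\alpha\lambda_w+\beta\lambda_{w'}}\qquad(b\in B,\ v\in V_0).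
\]
\end{enumerate}
In (R4) the terms on the right commute: conjugating (R3) by $V_0$ gives $[B_{v+\lambda_m},B_{v+\lambda_{m'}}]=1$ for $m,m'\in D_1$. From (R1) and (R2) we get the action by conjugation
\begin{equation}\label{eq:conj}
u\,b_v\,u^{-1}=b_{u+v}\ (u\in V_0),\qquad q\,b_v\,q^{-1}=(qb)_v\ (q\in Q_1),\qquad q\,b_v\,q^{-1}=b_{qv}\ (q\in Q_3).
\end{equation}

\begin{lemma}\label{lem:Pifp}
The group $\Pi$ is finitely presented.
\end{lemma}

\begin{proof}
The two free factors are finitely presented by Lemma~\ref{lem:meta}, and (R1) need only be imposed on generators. By the same lemma the group $B$ is generated by the $Q_1$-conjugates of $1_B$. So, given (R1), the four relations $[1_B,\sigma_j]=1$ imply (R2). For (R3), fix one of the $\ell^2$ elements $m\in D_1$. The kernel of $(B\rtimes Q_1)*_{Q_1}(B\rtimes Q_1)\to(B\oplus B)\rtimes Q_1$ is the normal closure of the commutators of elements of the two copies of $B$, and by Lemmas~\ref{lem:meta} and~\ref{lem:fpfacts}(a) finitely many of them suffice. Given (R1), the amalgam maps to our group by the inclusion on the first factor and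 by the inclusion followed by conjugation by $\lambda_m$ on the second; the two maps agree on $Q_1$, which commutes with $\lambda_m$. So finitely many relations $[b,b'_{\lambda_m}]=1$ imply all of them. For (R4), impose the relations for $b=1_B$, $v=0$. Conjugation by $Q_1$ gives them for $b=q1_B$. Both sides are additive in $b$, so they hold for all $b$, and conjugation by $V_0$ gives all $v$.
\end{proof}

All the relations hold in $\Gamma$ under $b\mapsto b\otimes1$; for (R4) apply \eqref{eq:fourier} pointwise with $y=\lambda_w$, $y'=\lambda_{w'}$. So there is a surjection $\Pi\to\Gamma$ with $b_v\mapsto b\otimes\omega^v$. By \eqref{eq:conj}, $A'=\langle B_v:v\in V_0\rangle$ is normal in $\Pi$. The quotient $\Pi/A'$ is generated by the commuting images of $Q_1$ and $V_0\rtimes Q_3$, so it is a quotient of $Q_1\times(V_0\rtimes Q_3)$, and it maps onto $\Gamma/A^0=Q_1\times(V_0\rtimes Q_3)$ compatibly with the identity map. Hence $\Pi/A'\cong\Gamma/A^0$, and the kernel of $\Pi\to\Gamma$ lies in $A'$. We must show that $A'\to A^0$ is injective.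

\subsection{Good subspaces}

All computations now take place in $\Pi$. Call a finite subspace $D\le W_0$ \emph{commuting} if $[B_v,B_{v+\lambda_m}]=1$ for all $v\in V_0$ and $m\in D$. A subspace of a commuting space is commuting. If $D$ is commuting, then $\langle B_{v+\lambda_m}:m\in D\rangle$ is an abelian group of exponent dividing $p$, and in it we define, for $\xi\in D^*$,
\[
b_v^{D,\xi}=|D|^{-1}\sum_{m\in D}\omega^{-\xi(m)}\,b_{v+\lambda_m},\qquad B_v^{D,\xi}=\{b_v^{D,\xi}:b\in B\}.
\]
The map $b\mapsto b_v^{D,\xi}$ is additive, hence $\mathbb F_p$-linear. By orthogonality the image of $b_v^{D,\xi}$ in $\Gamma$ is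
\begin{equation}\label{eq:image}
b\otimes\omega^v\,|D|^{-1}\sum_{m\in D}\omega^{\lambda_m-\xi(m)}=b\otimes\omega^v\mathbf 1_\xi ,
\end{equation}
where $\mathbf 1_\xi$ is the indicator function of $\{\zeta\in W^*:\zeta|_D=\xi\}$. So $b_v^{D,\xi}$ is the part of $b_v$ supported over $\xi$. The following identities hold in $\Pi$, for $m\in D$, $D'\le D$ and $\eta\in(D')^*$:
\begin{equation}\label{eq:orth}
b_v=\sum_{\xi\in D^*}b_v^{D,\xi},\qquad b^{D,\xi}_{v+\lambda_m}=\omega^{\xi(m)}b_v^{D,\xi},\qquad b_v^{D',\eta}=\sum_{\xi|_{D'}=\eta}b_v^{D,\xi}.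
\end{equation}
The second is a shift of the summation index. The third holds because $\sum_{\xi|_{D'}=\eta}\omega^{-\xi(m)}$ equals $|D/D'|\,\omega^{-\eta(m)}$ for $m\in D'$ and $0$ otherwise, and the first is its case $D'=0$.

In $\Gamma$, a function $f\in V_D$ is constant, equal to $f(\xi)$, on the support of $\mathbf 1_\xi$. We record where the corresponding relation holds in $\Pi$: for commuting $D$ let
\[
T_D=\{f\in V_D:\ b^{D,\xi}_{v+f}=\omega^{f(\xi)}b_v^{D,\xi}\ \text{for all } v\in V_0,\ b\in B,\ \xi\in D^*\}.
\]

\begin{lemma}\label{lem:TD}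
Let $D$ be commuting. Then $T_D$ is a subgroup of $V_D$ containing all $\lambda_m$ with $m\in D$. For $w,w'\in D$, the relations $\mathrm F(w,w')$ hold if and only if $\lambda_w\lambda_{w'}\in T_D$.
\end{lemma}

\begin{proof}
If $f,f'\in T_D$, then $b^{D,\xi}_{v+f+f'}=\omega^{f'(\xi)}b^{D,\xi}_{v+f}=\omega^{(f+f')(\xi)}b^{D,\xi}_v$. So $T_D$ is closed under sums, and $V_D$ is finite. It contains the $\lambda_m$ by \eqref{eq:orth}. By \eqref{eq:orth} and \eqref{eq:fourier},
\begin{equation}\label{eq:comp}
\sum_{\alpha,\beta}\ell^{-1}\omega^{-\alpha\beta}\,b^{D,\xi}_{v+\alpha\lambda_w+\beta\lambda_{w'}}=\sum_{\alpha,\beta}\ell^{-1}\omega^{-\alpha\beta+\alpha\xi(w)+\beta\xi(w')}\,b_v^{D,\xi}=\omega^{\xi(w)\xi(w')}b_v^{D,\xi}.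
\end{equation}
If $\mathrm F(w,w')$ holds, apply it at $v+\lambda_m$, multiply by $|D|^{-1}\omega^{-\xi(m)}$ and sum over $m\in D$. This shows that $b^{D,\xi}_{v+\lambda_w\lambda_{w'}}$ equals the left side of \eqref{eq:comp}, so $\lambda_w\lambda_{w'}\in T_D$. Conversely, if $\lambda_w\lambda_{w'}\in T_D$, then the right side of \eqref{eq:comp} is $b^{D,\xi}_{v+\lambda_w\lambda_{w'}}$, and summing over $\xi$ gives $\mathrm F(w,w')$.
\end{proof}

Call $D$ \emph{good} if it is commuting and $\mathrm F(w,w')$ holds for all $w,w'\in D$; by Lemma~\ref{lem:TD} the second condition is equivalent to $T_D=V_D$. The use of having both forms is that $\mathrm F(w,w')$ does not mention $D$, while $T_D$ is closed under addition. Conjugation by $q\in Q_3$ turns the relations for $D$ into those for $qD$, so $qD$ is good if $D$ is. The plane $D_1$ is good: it is commuting by (R3), $\mathrm F(1,1)$ and $\mathrm F(1,h)$ hold by (R4), $\mathrm F(h,h)$ is the $\sigma_1$-conjugate of $\mathrm F(1,1)$, and $V_{D_1}$ is generated by $\lambda_1^2$, $\lambda_1\lambda_h$, $\lambda_h^2$ and the $\lambda_m$.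

Thus in the three-dimensional space $D_2$ we know three good planes, $D_1$, $hD_1$ and $(h-1)D_1$. They do not cover $D_2$, and the difficulty is to obtain commutation for the vectors outside them. The next lemma does this.

\begin{lemma}\label{lem:glue}
Let $D\le W_0$ be finite, let $X,Y,Z\le D$ be good, and put $D'=X\cap Y$. If $D=X+Y$ and $D=D'+Z$, then $D$ is good.
\end{lemma}

\begin{proof}
The space $D'$ is commuting. Write $b_v^\eta=b_v^{D',\eta}$ and $B_v^\eta=B_v^{D',\eta}$ for $\eta\in(D')^*$. Fix $\rho\in D$. To prove $[B_v,B_{v+\lambda_\rho}]=1$ we split both groups into their components over $(D')^*$ and show $[B_v^\eta,B_{v+\lambda_\rho}^{\eta'}]=1$ for all $\eta,\eta'$; by the first identity in \eqref{eq:orth} this is enough.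

\emph{Step 1: shearing.} Over $\eta$, the quadratic function $\lambda_m\lambda_\rho$ acts like the linear function $\eta(m)\lambda_\rho$:
\begin{equation}\label{eq:shear}
b^\eta_{v+\lambda_m\lambda_\rho}=b^\eta_{v+\eta(m)\lambda_\rho}\qquad(m\in D',\ v\in V_0).
\end{equation}
First let $r\in X$. For $\xi\in X^*$ with $\xi|_{D'}=\eta$, goodness of $X$ gives $b^{X,\xi}_{v+\lambda_m\lambda_r}=\omega^{\eta(m)\xi(r)}b_v^{X,\xi}=b^{X,\xi}_{v+\eta(m)\lambda_r}$. Summing over such $\xi$ gives \eqref{eq:shear} for $r$ in place of $\rho$. The same holds for $r'\in Y$. Writing $\rho=r+r'$,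
\[
b^\eta_{v+\lambda_m\lambda_r+\lambda_m\lambda_{r'}}=b^\eta_{v+\eta(m)\lambda_{r'}+\lambda_m\lambda_r}=b^\eta_{v+\eta(m)\lambda_{r'}+\eta(m)\lambda_r}.
\]

\emph{Step 2: different components.} Let $\eta\ne\eta'$, and choose $m\in D'$ with $\eta'(m)-\eta(m)=1$. Conjugation by $\lambda_m\lambda_\rho$ shifts the two components by different amounts. Put $v'=v-\eta(m)\lambda_\rho+\lambda_m\lambda_\rho$. By \eqref{eq:shear}, $B^\eta_{v'}=B^\eta_v$ and $B^{\eta'}_{v'}=B^{\eta'}_{v+\lambda_\rho}$. Since $D'$ is commuting, $[B^\eta_{v'},B^{\eta'}_{v'}]=1$, so $[B^\eta_v,B^{\eta'}_{v+\lambda_\rho}]=1$.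

\emph{Step 3: equal components.} Shearing gives nothing here, and we use $Z$. Fix $v$ and let $P_\eta=\langle B_v^\eta,B^\eta_{v+\lambda_\rho}\rangle$. For $\eta\ne\eta'$ we have $[P_\eta,P_{\eta'}]=1$, by Step 2 for the pairs $(\eta,\eta')$ and $(\eta',\eta)$ and because $D'$ is commuting. Put $\kappa_\eta(b,b')=[b_v^\eta,(b')^\eta_{v+\lambda_\rho}]\in P_\eta$. Choose $m'\in D'$ with $\rho+m'\in Z$. As $Z$ is commuting, $b_{v+\lambda_m}$ commutes with $b'_{v+\lambda_m+\lambda_{\rho+m'}}$ for all $b,b'\in B$ and $m\in D'$. By \eqref{eq:orth},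
\[
b_{v+\lambda_m}=\sum_\eta(\omega^{\eta(m)}b)^\eta_v,\qquad b'_{v+\lambda_\rho+\lambda_{m+m'}}=\sum_\eta(\omega^{\eta(m)+\eta(m')}b')^\eta_{v+\lambda_\rho}.
\]
The terms with index $\eta$ lie in $P_\eta$, and these groups commute pairwise, so the commutator is the product of the commutators of the components:
\begin{equation}\label{eq:prod}
\prod_\eta\kappa_\eta\bigl(\omega^{\eta(m)}b,\ \omega^{\eta(m)+\eta(m')}b'\bigr)=1 .
\end{equation}
This says only that a product vanishes, and we must separate the factors. Take $m=0$. Then $\kappa_\eta(b,\omega^{\eta(m')}b')$ lies in the group generated by the $P_{\eta'}$ with $\eta'\ne\eta$, so it centralizes $P_\eta$. As $b,b'$ are arbitrary, all values of $\kappa_\eta$ are central in $P_\eta$. By \eqref{eq:comm}, $\kappa_\eta$ is then additive in each variable, so its values have exponent dividing $p$, and the values of all the $\kappa_\eta$ generate an abelian group of exponent dividing $p$. Since $\omega$ lies in the prime field, multiplication by a power of $\omega$ is multiplication by an integer, and such scalars come out of $\kappa_\eta$;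 here $p\equiv1\pmod\ell$ is used. In additive notation \eqref{eq:prod} becomes
\[
\sum_\eta\omega^{2\eta(m)+\eta(m')}\kappa_\eta(b,b')=0\qquad(m\in D').
\]
Fix $\eta_0$, multiply by $\omega^{-2\eta_0(m)}$ and sum over $m\in D'$. As $\ell$ is odd, $2(\eta-\eta_0)\ne0$ for $\eta\ne\eta_0$, so orthogonality leaves $|D'|\,\omega^{\eta_0(m')}\kappa_{\eta_0}(b,b')=0$. Hence $\kappa_{\eta_0}=0$, and $D$ is commuting.

\emph{Step 4: $T_D=V_D$.} If $w,w'$ both lie in $X$, in $Y$ or in $Z$, then $\mathrm F(w,w')$ holds, so $\lambda_w\lambda_{w'}\in T_D$ by Lemma~\ref{lem:TD}. Since $D=X+Y$, it remains to treat $\lambda_r\lambda_{r'}$ with $r\in X$, $r'\in Y$. Choose $m,m'\in D'$ with $r+m,\ r'+m'\in Z$. Then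
\[
\lambda_r\lambda_{r'}=\lambda_{r+m}\lambda_{r'+m'}-\lambda_r\lambda_{m'}-\lambda_m\lambda_{r'}-\lambda_m\lambda_{m'},
\]
and the four pairs on the right lie in $Z$, $X$, $Y$, $X$. As $T_D$ is a subgroup, $\lambda_r\lambda_{r'}\in T_D$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:fp}]
We show by induction that $D_n$ is good for all $n\ge1$. Let $n\ge2$ and let $D_{n-1}$ be good. Then $X=D_{n-1}$, $Y=\sigma_1D_{n-1}=\mathrm{span}(h,\dots,h^n)$ and $Z=\sigma_2D_{n-1}=(h-1)D_{n-1}$ are good, and $X+Y=D_n$. The space $Z$ is the hyperplane of polynomials in $D_n$ vanishing at $h=1$. It does not contain $h$, which lies in $X\cap Y$ because $n\ge2$. So $(X\cap Y)+Z=D_n$, and Lemma~\ref{lem:glue} applies. (For $n=1$ we would have $X\cap Y=0$; this is why the relations are imposed for $D_1$ and not only for $D_0$.)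

Let $\sigma=\sigma_1\sigma_2\sigma_3\sigma_4$; it acts on $W_0$ as a polynomial of degree $4$ in $h$, and $W_0$ is obtained from $\mathbb F_\ell[h]$ by inverting this polynomial. The subspaces $\sigma^{-k}D_n$ are good, their union is $W_0$, and $\sigma^{-k}D_n\subset\sigma^{-k-1}D_{n+4}$. So every finite subset of $W_0$ lies in a good subspace $D$, and every finite subset of $V_0$ lies in $V_D$ for a good $D$. For good $D$ and $f\in V_D$,
\[
b_{v+f}=\sum_{\xi\in D^*}b^{D,\xi}_{v+f}=\sum_{\xi\in D^*}\omega^{f(\xi)}b_v^{D,\xi}
\]
lies in the abelian group $\langle B_{v+\lambda_m}:m\in D\rangle$, which contains $B_v$. Hence $[B_v,B_{v+f}]=1$ for all $v,f\in V_0$, and $A'$ is abelian. An element of $A'$ is a finite sum of elements $b_f$ with all $f$ in one $V_D$, $D$ good. By the last formula with $v=0$ and linearity in $b$, it has the form $\sum_{\xi\in D^*}(b^{(\xi)})_0^{D,\xi}$ with $b^{(\xi)}\in B$. By \eqref{eq:image} its image in $A^0$ is $\sum_\xi b^{(\xi)}\otimes\mathbf 1_\xi$. The functions $\mathbf 1_\xi$ are nonzero with disjoint supports, hence linearly independent, so the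 image vanishes only if all $b^{(\xi)}=0$. Thus $\Pi\to\Gamma$ is an isomorphism, $\Gamma$ is finitely presented by Lemma~\ref{lem:Pifp}, and the reduction above gives the proposition.
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $G$ be the group of Section~\ref{sec:group}. The groups $G_i=A_i\rtimes\Delta$ are finitely presented by Proposition~\ref{prop:fp}. The metabelian group $\Delta$ is a retract of $G_1$, so it is finitely presented, and $\widetilde H=G_1*_\Delta G_2$ is finitely presented by Lemma~\ref{lem:fpfacts}(b). Hence so is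
\[
H=\widetilde H/\langle\!\langle[a_0,b_0]\rangle\!\rangle .
\]
By \eqref{eq:kernel} and Proposition~\ref{prop:oneorbit} the kernel $N$ of $H\to G$ is perfect, and $G$ is of type $FP_2$ by Lemma~\ref{lem:perfectFP2}.

Suppose that $G=\widetilde H/C$ is finitely presented. By Lemma~\ref{lem:fpfacts}(a), $C$ is the normal closure in $\widetilde H$ of the commutators $[a,b]$ with $(a,b)$ in a finite set $S_0\subset A_1\times A_2$. By \eqref{eq:kernel} this means $N(\Delta S_0)=1$, contrary to Proposition~\ref{prop:notfg}.

The derived length of $G$ is at most $3$. It is not at most $2$, since a metabelian group of type $FP_2$ is finitely presented by Theorem~\ref{thm:BS}.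
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
For $d\le2$ the statement holds by Theorem~\ref{thm:BS}. Let $d\ge3$, and let $U$ be the group of upper unitriangular $2^d\times2^d$ integer matrices. It is finitely generated nilpotent, hence finitely presented. We show that it has derived length $d$. Let $U_m$ be the subgroup of matrices whose $(i,j)$ entries vanish for $0<j-i<m$. For $a,b\in U_m$ the matrix $ab-ba=(a-1)(b-1)-(b-1)(a-1)$ has zero entries for $j-i<2m$, and so does $[a,b]-1=(ab-ba)a^{-1}b^{-1}$. Thus $[U_m,U_m]\subset U_{2m}$, the $k$-th derived subgroup satisfies $U^{(k)}\subset U_{2^k}$, and $U^{(d)}=1$. On the other hand, $U^{(k)}$ contains every elementary matrix $e_{ij}(1)$ with $j-i\ge2^k$. This holds for $k=0$, and for $k\ge1$ it follows by induction from $e_{ij}(1)=[e_{il}(1),e_{lj}(1)]$ with $l=i+2^{k-1}$, since $l-i$ and $j-l$ are at least $2^{k-1}$. As $2^{d-1}\le2^d-1$, we get $U^{(d-1)}\ne1$.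

Let $G,H,N$ be as in the proof of Theorem~\ref{thm:A}. The group $G\times U$ has derived length $\max(3,d)=d$. It is the quotient of the finitely presented group $H\times U$ by the perfect group $N$, so it is of type $FP_2$ by Lemma~\ref{lem:perfectFP2}. Its retract $G$ is not finitely presented, so by Lemma~\ref{lem:fpfacts}(c) neither is $G\times U$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BS} Bieri and Strebel, \emph{Valuations and finitely presented metabelian groups}, Proc. LMS 41 (1980).

\bibitem{BH} Bridson and Haefliger, \emph{Metric spaces of non-positive curvature}.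

\bibitem{KM} P. H. Kropholler and J. Mullaney, \emph{Cohomological finiteness conditions for a class of metabelian groups}, arXiv:1208.1083 (2012).

\bibitem{SL} Stevenhagen and Lenstra, Math. Intelligencer 18 (1996).

\bibitem{Tao} Tao, Math. Res. Lett. 12 (2005).

\end{thebibliography}
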